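# Copies of $\omega_1+1$ in compact pseudoradial spaces under PFA

## Filling in the limits of an $\omega_1$-sequence

All spaces are Hausdorff, and ordinals carry the order topology. A transfinite sequence $\langle x_\alpha:\alpha<\kappa\rangle$ *converges* to $x$ if every neighborhood of $x$ contains all $x_\alpha$ from some index $\alpha_0<\kappa$ on.

**Definition (pseudoradial).** A space $X$ is *pseudoradial* if for every non-closed $A\subset X$ there are a point $x\in\overline A\setminus A$ and a transfinite sequence with range in $A$ converging to $x$. The *radial character* of a pseudoradial $X$ is the smallest cardinal $\kappa$ such that sequences of length at most $\kappa$ suffice in this definition.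

**Definition (strongly pseudoradial).** A space $X$ is *strongly pseudoradial* if for every non-closed $A\subset X$ there are a limit ordinal $\gamma$ and a continuous map $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$.

If $f$ is as in the second definition, then $f{\restriction}\gamma$ is a transfinite sequence in $A$ converging to $f(\gamma)\in\overline A\setminus A$. So strongly pseudoradial implies pseudoradial. The difference is that $f$ must also be continuous at every limit ordinal *below* $\gamma$, with values in $A$ there.

The following question comes from Angelo Bella, Alan Dow and Rodrigo Hernández-Gutiérrez, "Pseudoradial spaces and copies of $\omega_1+1$", arXiv:1904.04416 (2019): *assume $\mathrm{PFA}$; is every compact pseudoradial space of radial character at most $\omega_1$ strongly pseudoradial?*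

A first guess is **yes**, for this reason: only sequences of length $\omega$ or $\omega_1$ matter; in length $\omega$ there is nothing to fill in; in length $\omega_1$, use compactness to thin out the sequence and redefine it at the limit stages. Let us test this.

*Length $\omega$.* Suppose a sequence $\langle a_n:n<\omega\rangle$ in $A$ converges to $x\notin A$. Then $n\mapsto a_n$, $\omega\mapsto x$ is continuous on $\omega+1$. So every space of radial character $\omega$ is strongly pseudoradial. An example is the one-point compactification $D\cup\{\infty\}$ of a discrete set $D$ of size $\omega_2$: a non-closed set is an infinite $A\subset D$, and any injective sequence in $A$ converges to $\infty$. Here $\infty$ has character $\omega_2$. (The complements of fewer than $\omega_2$ finite sets do not shrink to $\{\infty\}$.) So a small radial character does not bound the character.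

*The space $\omega_1+1$.* Let $A\subset\omega_1+1$ be non-closed. If $A$ is missing a limit of some $\omega$-sequence from $A$, use that sequence. Otherwise $A\cap\omega_1$ is closed in $\omega_1$, so the only point that $\overline A$ adds to $A$ is $\omega_1$. Thus $A$ is closed and unbounded in $\omega_1$, and its increasing enumeration, extended by $\omega_1\mapsto\omega_1$, is the required map. The convergent sequence we are *handed* may be a bad one: for $A=\omega_1$, the sequence $x_\alpha=\alpha+1$ converges to $\omega_1$, but it is discontinuous at $\omega$, since $\lim_nx_n=\omega$ and $x_\omega=\omega+1$. Redefining it at limits by suprema repairs it.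

*The two-sheeted space.* Let $Z$ be $(\omega_1+1)\times\{0,1\}$ with $(\omega_1,0)$ and $(\omega_1,1)$ identified to one point $\infty$. It is compact Hausdorff. Let $A=Z\setminus\{\infty\}$, and for $\lambda$ zero or limit and $n<\omega$ put $x_{\lambda+n}=(\lambda+n,\ n\bmod 2)$. This $\omega_1$-sequence converges to $\infty$, but below a limit $\xi$ it accumulates at both $(\xi,0)$ and $(\xi,1)$, so no redefinition at limits makes it continuous. One has to pass to a subsequence, here to one sheet.

So the guess survives, but its justification has become "thin out suitably", for uncountably many limit stages at once. There is also a reason for caution. Two background facts are: $\mathrm{PFA}$ implies that every countably compact regular space of character at most $\omega_1$ is strongly pseudoradial; and $\mathfrak b=\mathfrak c=\omega_2$ implies that there is a compact pseudoradial space that is not strongly pseudoradial. Since $\mathrm{PFA}$ implies $\mathfrak b=\mathfrak c=\omega_2$, the guess *without* the bound on the radial character is false under $\mathrm{PFA}$. And the first fact does not apply directly, because radial character does not bound character. With the bound, the guess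 is right.

## The theorems, and the facts about PFA behind them

From now on "sequence" without qualification means $\omega$-sequence.

**Definition (sequentially closed, scl).** A set $F\subset X$ is *sequentially closed* if it contains every limit in $X$ of a convergent sequence of its points. For $E\subset X$, $\operatorname{scl}(E)$ is the least sequentially closed set containing $E$.

For example, in $\omega_1+1$ the set $\omega_1$ is sequentially closed and not closed.

The set of all $y$ that lie in $\overline C$ for some countable $C\subset E$ contains $E$. It is sequentially closed: if $y_n\to y$ with $y_n\in\overline{C_n}$, then $y\in\overline{\bigcup_nC_n}$. Hence: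

(1) if $y\in\operatorname{scl}(E)$, then $y\in\overline C$ for some countable $C\subset E$.

**Theorem 1 (PFA).** Let $X$ be compact Hausdorff and pseudoradial with radial character $\le\omega_1$. If $A\subset X$ is not closed, there are $\gamma\in\{\omega,\omega_1\}$ and a topological embedding $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$. In particular $X$ is strongly pseudoradial.

**Theorem 2 (PFA).** Let $X$ be compact Hausdorff, and let $\langle F_\beta:\beta<\omega_1\rangle$ be a $\subset$-decreasing sequence of nonempty sequentially closed subsets of $X$ with $\bigcap_\beta F_\beta=\emptyset$. Put $Y=F_0$ and assume: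

* (H1) every infinite countable subset of $Y$ contains an injective sequence converging in $X$;
* (H2) every nonempty closed $K\subset X$ that is contained in $\overline C$ for some countable $C\subset Y$ has a point $y$ with $\chi(y,K)\le\omega_1$.

Then there is a continuous injection $f:\omega_1\to Y$ with $f(\xi)\in F_\beta$ whenever $\beta<\xi<\omega_1$. If moreover $\bigcap_\beta\overline{F_\beta}=\{x\}$ with $x\notin Y$, then $f\cup\{(\omega_1,x)\}$ is an embedding of $\omega_1+1$.

**Corollary 3 (PFA).** For compact Hausdorff $X$ the following are equivalent: (a) $X$ is pseudoradial of radial character $\le\omega_1$; (b) for every non-closed $A\subset X$ there are $\gamma\in\{\omega,\omega_1\}$ and an embedding (equivalently, a continuous map) $f:\gamma+1\to X$ with $f[\gamma]\subset A$ and $f(\gamma)\notin A$.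

Here $\chi(y,K)$ is the least size of a local base at $y$ in the space $K$. We recall what we need.

**Proper forcing.** Let $\mathcal P$ be a poset and $M^*\prec H(\theta)$ countable with $\mathcal P\in M^*$. A condition $q$ is *$(M^*,\mathcal P)$-generic* if for every dense $D\subset\mathcal P$ with $D\in M^*$, every $r\le q$ is compatible with some member of $D\cap M^*$. It is enough to check this for $r\le q$ with $r\in D$, since any $r\le q$ can be extended into $D$. The poset is *proper* if, for some large regular $\theta$ and some parameter $a\in H(\theta)$, for all countable $M^*\prec H(\theta)$ containing $\mathcal P$ and $a$, every $p\in\mathcal P\cap M^*$ has an $(M^*,\mathcal P)$-generic extension $q\le p$. $\mathrm{PFA}$ says: for every proper $\mathcal P$ and every family of $\omega_1$ dense sets there is a filter meeting all of them.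

**Consequences of PFA.** Ccc posets are proper, so $\mathrm{PFA}$ implies $\mathrm{MA}_{\omega_1}$; moreover $\mathrm{PFA}$ implies $\mathfrak c=\omega_2$ (Todorčević, Veličković). $\mathrm{MA}_{\omega_1}$ implies $2^{\omega_1}=\mathfrak c$ (Martin–Solovay), and $\mathfrak p>\omega_1$, that is: if $\mathcal S$ is a family of at most $\omega_1$ subsets of a countable set, all of whose finite intersections are infinite, there is an infinite $S$ with $S\subset^*T$ (that is, $S\setminus T$ finite) for all $T\in\mathcal S$. In particular $2^{\omega_1}=\omega_2$ under $\mathrm{PFA}$.

**Čech–Pospíšil theorem** (e.g. Juhász, *Cardinal functions in topology—ten years later*). If $K\ne\emptyset$ is compact Hausdorff and $\chi(y,K)\ge\kappa$ for all $y\in K$, then $|K|\ge2^\kappa$.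

**Countable elementary submodels.** Let $M$ be a countable elementary submodel of some $H(\lambda)$, possibly with extra structure, with $\lambda$ regular and uncountable. What is definable from elements of $M$ is in $M$; finite subsets of $M$ are elements of $M$; a nonempty set in $M$ meets $M$. A *countable* set $C\in M$ is a subset of $M$, because $M$ contains a surjection $\omega\to C$ (for $C\neq\emptyset$). Hence $M\cap\omega_1$ is a countable ordinal.

## From radial character to decreasing sequentially closed sets

We first derive Theorem 1 and Corollary 3 from Theorem 2. Let $X$ be as in Theorem 1 and let $A\subset X$ be not closed.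

**Case 1: $A$ is not sequentially closed.** Some sequence in $A$ converges to a point $x\notin A$. Its range is infinite, since otherwise some value in $A$ would be taken infinitely often and would be the limit. So it has an injective subsequence. Together with $\omega\mapsto x$ this is a continuous injection of the compact space $\omega+1$ into a Hausdorff space, hence an embedding.

**Case 2: $A$ is sequentially closed.** By hypothesis there are $x\in\overline A\setminus A$ and a transfinite sequence of length $\le\omega_1$ in $A$ converging to $x$. Its length is a limit ordinal, since otherwise $x$ would be its last term. The length does not have cofinality $\omega$, since a cofinal subsequence of type $\omega$ would put $x$ into $A$. So the length is $\omega_1$, and we have $\langle x_\alpha:\alpha<\omega_1\rangle$ in $A$ converging to $x$. Put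
$$F_\beta=A\cap\overline{\{x_\alpha:\alpha\ge\beta\}}\qquad(\beta<\omega_1).$$
These sets are decreasing and nonempty. Each is sequentially closed, being the intersection of a sequentially closed set and a closed set. Clearly $x\in\overline{F_\beta}$ for all $\beta$. If $y\ne x$, choose an open $V\ni x$ with $y\notin\overline V$; then $\{x_\alpha:\alpha\ge\beta\}\subset V$ for some $\beta$, so $y\notin\overline{F_\beta}$. Hence $\bigcap_\beta\overline{F_\beta}=\{x\}$. As $x\notin A$, also $\bigcap_\beta F_\beta=\emptyset$, and $x\notin Y=F_0\subset A$. It remains to verify (H1) and (H2); we do so for arbitrary countable subsets of $X$.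

**Step (H1).** This step finds convergent sequences, from pseudoradiality alone. Let $S\subset X$ be countably infinite. First, $S$ contains an infinite discrete subspace $S'$. Indeed, let $U,V$ be disjoint nonempty open subsets of an infinite Hausdorff space $R$. If $R\setminus\overline U$ is infinite, keep $U$ and continue inside the infinite open set $R\setminus\overline U$. If not, then $\overline U$ is infinite, hence $U$ is infinite (finite sets are closed); keep $V$ and continue inside $U$. This yields infinitely many disjoint nonempty open sets, and we pick a point in each.

The infinite discrete space $S'$ is not compact, hence not closed in $X$. So there are $y\notin S'$ and a transfinite sequence in $S'$ converging to $y$. Its length is a limit ordinal because $y\notin S'$, and by passing to a cofinal subsequence we may take the length to be a regular cardinal $\kappa$. If $\kappa>\omega$, some value is taken cofinally often, because $S'$ is countable; then $y$ is that value, contradicting $y\notin S'$. So $\kappa=\omega$. As in Case 1 the range is infinite, and there is an injective subsequence.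

**Step (H2).** This step bounds $|\overline C|$ for countable $C\subset X$ and then applies Čech–Pospíšil. Put $B_0=C$. Let $B_{\xi+1}$ be $B_\xi$ together with all limits of convergent transfinite sequences of length $\le\omega_1$ from $B_\xi$, take unions at limits, and let $B=\bigcup_{\xi<\omega_2}B_\xi$. Limits are unique, and a set of size $\le\omega_2$ has at most $\omega_2^{\omega_1}=(2^{\omega_1})^{\omega_1}=2^{\omega_1}=\omega_2$ sequences of length $\omega_1$, and no more of each shorter length. So by induction all $|B_\xi|\le\omega_2$, and $|B|\le\omega_2$. Every sequence of length $\le\omega_1$ in $B$ lies in some $B_\xi$ with $\xi<\omega_2$, because $\omega_2$ is regular; so $B$ contains its limit if it has one. As the radial character is $\le\omega_1$, $B$ is closed. Also $C\subset B\subset\overline C$. Therefore $B=\overline C$ and $|\overline C|\le\omega_2<2^{\omega_2}$. If a nonempty closed $K\subset\overline C$ had $\chi(y,K)\ge\omega_2$ for all $y\in K$, Čech–Pospíšil would give $|K|\ge2^{\omega_2}$, which is false. So some $y\in K$ has $\chi(y,K)\le\omega_1$.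

Theorem 2 now gives an embedding of $\omega_1+1$ with $f[\omega_1]\subset F_0\subset A$ and $f(\omega_1)=x\notin A$. This proves Theorem 1 from Theorem 2.

**Corollary 3.** (a) implies (b) for embeddings by Theorem 1, and embeddings are continuous maps. If (b) holds for continuous maps, then for non-closed $A$ the map $f{\restriction}\gamma$ is a sequence in $A$ of length $\le\omega_1$ converging to $f(\gamma)\in\overline A\setminus A$, which is (a). So all versions are equivalent. $\square$

## Recursion along $\omega_1$ and its failure at $\omega^2$

We are left with Theorem 2. The direct attempt is to define $f(\xi)\in\bigcap_{\beta<\xi}F_\beta$ by recursion on $\xi$, using (H1) to get convergence at limits. Up to $\omega$ this is fine: choose a convergent sequence and let $f(\omega)$ be its limit. The next $\omega$ values can again be chosen to converge to some $f(\omega\cdot2)$, and so on through all $\omega\cdot n$. At $\omega^2$ it stops. All values $f(\eta)$, $\eta<\omega^2$, are already fixed, and *all* of them have to converge as $\eta\to\omega^2$. Passing to a subsequence is no longer allowed without going back.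

Here is the failure in the two-sheeted space $Z$. Put $f(0)=(0,0)$ and, for $n<\omega$ and $k\ge1$,
$$f(\omega\cdot n+k)=(\omega\cdot n+k,\ n\bmod2),\qquad f(\omega\cdot(n+1))=(\omega\cdot(n+1),\ n\bmod2).$$
For fixed $n$ the values $f(\omega\cdot n+k)$ converge to $f(\omega\cdot(n+1))$ as $k\to\infty$, so $f$ is continuous on $\omega^2$. But as $\eta\to\omega^2$ it accumulates at both $(\omega^2,0)$ and $(\omega^2,1)$, so no value of $f(\omega^2)$ is possible.

To avoid this, the value at a limit $\xi$ should be known *before* most of the values below $\xi$ are chosen, so that they can be steered toward it. For all $\xi<\omega_1$ at once, a recursion from below cannot do that. A forcing with finite conditions can: a condition fixes finitely many values, together with neighborhoods into which later values must fall. The value at $\xi$ will be a point $z_M$ attached to a countable model $M$. Two questions arise. Which point should $z_M$ be, so that there are plenty of eligible values near $z_M$ inside $M$? And why is the forcing proper?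

## A maximal filter of sequentially closed sets, and stationarity

For the rest of the proof fix $X$, $\langle F_\beta\rangle$ and $Y=F_0$ as in Theorem 2.

This step fixes a notion of "large" subset of $Y$. Let $\mathcal S$ be the set of all nonempty sequentially closed $F\subset Y$. By Zorn's Lemma let $\mathcal F\subset\mathcal S$ be maximal among the families that have the finite intersection property and contain all $F_\beta$. (The family $\{F_\beta\}$ is itself such a family.)

If $F,F'\in\mathcal F$, then $F\cap F'\in\mathcal S$, and adding it to $\mathcal F$ keeps the finite intersection property; so $F\cap F'\in\mathcal F$. If $S\in\mathcal S\setminus\mathcal F$, then $\mathcal F\cup\{S\}$ fails the finite intersection property. Since $\mathcal F$ is closed under finite intersections, $S$ is then disjoint from a single $F\in\mathcal F$.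

**Definition (positive).** A set $E\subset Y$ is *positive* if $E\cap F\ne\emptyset$ for all $F\in\mathcal F$.

(2) If $E$ is positive, then $\operatorname{scl}(E)\in\mathcal F$.

Indeed $\operatorname{scl}(E)\subset Y$ because $Y$ is sequentially closed. So $\operatorname{scl}(E)\in\mathcal S$, and it meets all members of $\mathcal F$.

*Example: $X=\omega_1+1$, $F_\beta=[\beta,\omega_1)$.* The sequentially closed subsets of $\omega_1$ are its closed subsets. A member of $\mathcal F$ meets every $F_\beta$, so it is unbounded, hence a club. Conversely every club meets every finite intersection of members of $\mathcal F$, since these are clubs; so it belongs to $\mathcal F$ by maximality. Thus $\mathcal F$ is the family of all clubs, and "positive" means *stationary*.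

*Example: $Z$, $F_\beta=[\beta,\omega_1)\times\{0,1\}$.* The sheets $E_i=\omega_1\times\{i\}$ are sequentially closed, disjoint, and each meets every $F_\beta$. If $E_0\notin\mathcal F$, some $F\in\mathcal F$ is contained in $E_1$; then $E_1$ meets all members of $\mathcal F$, so $E_1\in\mathcal F$. Hence $\mathcal F$ contains exactly one sheet: maximality makes the choice that the recursion failed to make consistently.

## The point $z_M$ of a countable model

**The models.** Let $\tau$ be the topology of $X$; we may assume that the underlying set of $X$ is a cardinal. Let $\lambda$ be regular with $\lambda>2^{2^{|X|+\omega_1}}$, and let $\lhd$ be a well-order of $H(\lambda)$. Let $\mathfrak M$ be the set of countable $M\prec(H(\lambda),\in,\lhd)$ with $X,\tau,\mathcal F,\langle F_\beta\rangle_{\beta<\omega_1}\in M$.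

If $N\in M$ are both in $\mathfrak M$, then $N\subset M$ since $N$ is countable. Also the ordinal $N\cap\omega_1$ is in $M$, so $N\cap\omega_1<M\cap\omega_1$. In particular $\in$ is transitive on $\mathfrak M$: $N'\in N\in M$ gives $N'\in M$.

**Choice of $z_M$.** For $M\in\mathfrak M$ let
$$K_M=\bigcap\{\overline{F\cap M}:F\in\mathcal F\cap M\}.$$
If $F_1',\dots,F_n'\in\mathcal F\cap M$, then $\bigcap_iF_i'\in\mathcal F\cap M$ is nonempty, so it meets $M$. Hence $\bigcap_i\overline{F_i'\cap M}\neq\emptyset$, and $K_M\ne\emptyset$ by compactness. Moreover $K_M\subset\overline{Y\cap M}$, and $Y\cap M$ is countable. By (H2) we may let $z_M$ be the $\lhd$-least point of $K_M$ with $\chi(z_M,K_M)\le\omega_1$. Local bases are subsets of $\mathcal P(X)$, so this definition can be evaluated in $(H(\lambda),\in,\lhd)$ from $M$ and the parameters $X,\tau,\mathcal F$. Therefore: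

(3) if $N\in M$ are in $\mathfrak M$, then $z_N\in M$.

Choose open sets $V_\alpha\ni z_M$ $(\alpha<\omega_1)$ whose traces on $K_M$ form a local base at $z_M$ in $K_M$, and by regularity open sets $U(M,\alpha)\ni z_M$ with $\overline{U(M,\alpha)}\subset V_\alpha$. Then

(4) $K_M\cap\bigcap_{\alpha<\omega_1}\overline{U(M,\alpha)}=\{z_M\}$.

*Example: $\omega_1+1$.* Let $\delta=M\cap\omega_1$. If $C\in M$ is a club, then $C\cap M$ is unbounded in $\delta$ by elementarity, so $\delta\in\overline{C\cap M}$. For $\beta<\delta$ we have $\overline{[\beta,\omega_1)\cap M}=[\beta,\delta]$. So $K_M=\{\delta\}$ and $z_M=M\cap\omega_1$. That $\delta$ lies in every club in $M$, and that a set $E\in M$ with $\delta\in E$ is stationary, are familiar facts. The next two lemmas are their versions for $z_M$.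

In general $z_M$ is only known to be in the closures $\overline{F\cap M}$, and members of $\mathcal F$ need not be closed. The next lemma gets $z_M$ into $F$ itself. It needs a *sequence* converging to $z_M$; this is the reason for a point of small character in $K_M$, and it is where $\mathfrak p>\omega_1$ enters.

**Lemma 4.** If $M\in\mathfrak M$, then $z_M\in F$ for every $F\in\mathcal F\cap M$. In particular $z_M\in Y$.

*Proof.* Consider the sets
$$F\cap M\cap\bigcap_{\alpha\in a}U(M,\alpha),\qquad F\in\mathcal F\cap M,\ a\in[\omega_1]^{<\omega}.$$
These are at most $\omega_1$ subsets of the countable set $Y\cap M$. The family is closed under finite intersections, and each member is nonempty because $z_M\in\overline{F\cap M}$.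

Each member is infinite. Suppose $F\cap M\cap O=\{a_1,\dots,a_m\}$, where $O=\bigcap_{\alpha\in a}U(M,\alpha)$. Since $\bigcap_\beta F_\beta=\emptyset$ and $a_i\in M$, elementarity gives $\beta_i\in M\cap\omega_1$ with $a_i\notin F_{\beta_i}$. Then $F'=F\cap\bigcap_iF_{\beta_i}\in\mathcal F\cap M$, and $F'\cap M\cap O=\emptyset$. But this set is in our family, hence nonempty: a contradiction.

By $\mathfrak p>\omega_1$ there is an infinite $S\subset Y\cap M$ almost contained in all these sets. By (H1) an injective sequence from $S$ converges to some $t\in X$. Being injective, the sequence is eventually in each $F\cap M$ with $F\in\mathcal F\cap M$ and eventually in each $U(M,\alpha)$. So $t\in\overline{F\cap M}$ for all $F\in\mathcal F\cap M$, that is, $t\in K_M$; and $t\in\overline{U(M,\alpha)}$ for all $\alpha$. By (4), $t=z_M$. As the sequence is eventually in each $F\in\mathcal F\cap M$ and $F$ is sequentially closed, $z_M\in F$. Finally $Y=F_0\in\mathcal F\cap M$. $\square$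

**Lemma 5.** Let $M\in\mathfrak M$ and $E\in M$, $E\subset Y$.

(i) If $z_M\in E$, then $E$ is positive.

(ii) If $E$ is positive and $W\ni z_M$ is open, then $E\cap M\cap W\ne\emptyset$.

*Proof.* (i) Otherwise, by elementarity, some $F\in\mathcal F\cap M$ is disjoint from $E$. But $z_M\in F$ by Lemma 4, and $z_M\in E$.

(ii) By (2), $\operatorname{scl}(E)\in\mathcal F\cap M$, so $z_M\in K_M\subset\overline{\operatorname{scl}(E)\cap M}$. Pick $y\in\operatorname{scl}(E)\cap M\cap W$. By (1) and elementarity there is a countable $C\in M$ with $C\subset E$ and $y\in\overline C$. Since $C$ is countable, $C\subset M$. Since $W$ is an open neighborhood of $y$, $W\cap C\ne\emptyset$; any point of $W\cap C$ lies in $E\cap M\cap W$. $\square$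

In $Z$ one sees what maximality of $\mathcal F$ does for (ii). With only the sets $F_\beta$ in place of $\mathcal F$, both sheets $E_0,E_1$ would count as positive, and with $\delta=M\cap\omega_1$ the set corresponding to $K_M$ would be $\{(\delta,0),(\delta,1)\}$, since $\overline{F_\beta\cap M}=[\beta,\delta]\times\{0,1\}$ for $\beta<\delta$. Whichever of the two points is taken as $z_M$, it has a neighborhood that misses the other sheet, so (ii) fails.

## Finite chains of models with promised neighborhoods

A natural try at this point is to take any $\in$-increasing chain $\langle M_\xi:\xi<\omega_1\rangle$ in $\mathfrak M$ with unions at limits, and put $f(\xi)=z_{M_\xi}$. At a limit $\xi$, each $F\in\mathcal F\cap M_\xi$ belongs to $M_\eta$ for all large $\eta<\xi$, and then $f(\eta)\in\overline{F\cap M_\eta}\subset\overline{F\cap M_\xi}$. So all cluster points of $f(\eta)$ as $\eta\to\xi$ lie in $K_{M_\xi}$. If $K_{M_\xi}$ is a single point, as in $\omega_1+1$, then $f$ is continuous at $\xi$. But we have no argument that $K_{M_\xi}$ is a single point, and nothing forces the cluster points to be $z_{M_\xi}$. The remedy is to let conditions carry promised neighborhoods $W(M)\ni z_M$.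 Since conditions are finite, they must also help to make the final chain continuous; that is the task of a second function $d$.

**Definition (the poset).** $\mathcal P$ consists of all $p=(\mathcal M_p,d_p,W_p)$ such that

* $\mathcal M_p\subset\mathfrak M$ is finite and linearly ordered by $\in$;
* $d_p$ assigns to each $N\in\mathcal M_p$ a finite subset of $H(\lambda)$, with $d_p(N)\subset M$ whenever $N\in M$ are in $\mathcal M_p$;
* $W_p$ assigns to each $N\in\mathcal M_p$ an open set $W_p(N)\ni z_N$.

Put $q\le p$ iff $\mathcal M_p\subset\mathcal M_q$; $d_p(N)\subset d_q(N)$ and $W_q(N)\subset W_p(N)$ for $N\in\mathcal M_p$; and for each $N\in\mathcal M_q\setminus\mathcal M_p$ that is an element of some member of $\mathcal M_p$, the *least* $M\in\mathcal M_p$ with $N\in M$ satisfies $W_q(N)\subset W_p(M)$.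

So a new model inserted directly below $M$ must have its point $z_N$, and its own promise, inside $W_p(M)$. Only the least model above $N$ imposes a demand. Continuity at $M$ concerns only a final segment below $M$, and in the properness proof we shall be able to steer new points toward one $z_M$ only.

**The order is transitive.** Let $r\le q\le p$. The first two requirements for $r\le p$ are clear. Let $N\in\mathcal M_r\setminus\mathcal M_p$, and let $M$ be least in $\mathcal M_p$ with $N\in M$. If $N\in\mathcal M_q$, then $W_r(N)\subset W_q(N)\subset W_p(M)$. If $N\notin\mathcal M_q$, let $M'$ be least in $\mathcal M_q$ with $N\in M'$; it exists because $M\in\mathcal M_q$. Then $W_r(N)\subset W_q(M')$. If $M'=M$, then $W_q(M')\subset W_p(M)$, and we are done. Otherwise $M'\in M$, and $M'\notin\mathcal M_p$ by minimality of $M$. Any $M''\in\mathcal M_p$ with $M'\in M''$ has $N\in M''$, so $M$ is also the least member of $\mathcal M_p$ that has $M'$ as an element; again $W_q(M')\subset W_p(M)$. $\square$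

## Properness by amalgamation over a tree of points

**Proposition 6.** $\mathcal P$ is proper.

*Proof.* Let $\theta$ be large and regular, and let $M^*\prec H(\theta)$ be countable with $\mathcal P,H(\lambda),\lhd,X,\tau,\mathcal F,\langle F_\beta\rangle\in M^*$. Put $M=M^*\cap H(\lambda)$.

**Step 1: the candidate for a generic condition.** Satisfaction in the set structure $(H(\lambda),\in,\lhd)$ is definable in $H(\theta)$, so if an existential statement with parameters from $M$ holds in $H(\lambda)$, then $M^*$ contains a witness from $H(\lambda)$. By the Tarski–Vaught test $M\prec(H(\lambda),\in,\lhd)$, so $M\in\mathfrak M$.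

Let $p\in\mathcal P\cap M^*$. Let $q$ extend $p$ by $\mathcal M_q=\mathcal M_p\cup\{M\}$, $d_q(M)=\emptyset$, $W_q(M)=X$. The finite sets $\mathcal M_p$ and $d_p(N)$, $N\in\mathcal M_p$, are elements of $M^*$, hence subsets of $M^*\cap H(\lambda)=M$. So $q$ is a condition. The new model $M$ is not an element of any $N\in\mathcal M_p$, since such $N$ is an element of $M$. So $q\le p$.

We show that $q$ is $(M^*,\mathcal P)$-generic. Let $D\in M^*$ be dense and let $r\le q$ with $r\in D$. We look for $r'\in D\cap M^*$ compatible with $r$.

**Step 2: the points that a copy of $r$ can have.** This step records in $M$ all tuples of points realized by conditions that look like $r$. Put $\mathcal A=\mathcal M_r\cap M$ and write $\mathcal M_r\setminus\mathcal A=\{M_0\in M_1\in\dots\in M_k\}$, where $M_0=M$. As a finite subset of $M$, $\mathcal A$ is in $M^*$. For $N\in\mathcal A$ we have $N\in M\in\mathcal M_r$, so $d_r(N)$ is a finite subset of $M$; hence $d_r{\restriction}\mathcal A\in M^*$ too. Let $T$ be the set of all $(z_{M_0'},\dots,z_{M_k'})$ for which there is $r'\in D$ with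
$$\mathcal M_{r'}=\mathcal A\cup\{M_0'\in\dots\in M_k'\},\quad N\in M_0'\text{ for all }N\in\mathcal A,\quad d_{r'}{\restriction}\mathcal A=d_r{\restriction}\mathcal A.$$
All parameters of this definition are in $M^*$, so $T\in M^*$. By Lemma 4, $T\subset Y^{k+1}$; hence $T\in H(\lambda)$, and $T\in M$. The condition $r$ itself witnesses $(z_{M_0},\dots,z_{M_k})\in T$.

**Step 3: $T$ contains a tree that branches into positive sets.** This step thins $T$ from the top down. Put $T^{(k+1)}=T$ and, for $j\le k$,
$$T^{(j)}=\{t\in Y^j:\ \{y\in Y:t^\frown y\in T^{(j+1)}\}\text{ is positive}\}.$$
All $T^{(j)}$ are in $M$. We claim, by downward induction on $j\le k+1$, that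
$$(z_{M_0},\dots,z_{M_{j-1}})\in T^{(j)}.$$
For $j=k+1$ this is the last sentence of Step 2. Suppose it holds for $j+1$, where $j\le k$, and let
$$E=\{y\in Y:(z_{M_0},\dots,z_{M_{j-1}},y)\in T^{(j+1)}\}.$$
Now $T^{(j+1)}\in M\subset M_j$, and $z_{M_i}\in M_j$ for $i<j$ by (3); hence $E\in M_j$. By the induction hypothesis $z_{M_j}\in E$. By Lemma 5(i), applied to the model $M_j$, $E$ is positive. This is the claim for $j$. For $j=0$ we get $\emptyset\in T^{(0)}$.

**Step 4: climbing the tree inside $M$, near $z_M$.** Let $W=W_r(M_0)\ni z_M$. Suppose $j\le k$ and $y_0,\dots,y_{j-1}\in M\cap W$ with $(y_0,\dots,y_{j-1})\in T^{(j)}$ have been found; for $j=0$ this is $\emptyset\in T^{(0)}$. The set $\{y\in Y:(y_0,\dots,y_{j-1},y)\in T^{(j+1)}\}$ is positive and belongs to $M$. By Lemma 5(ii), applied to $M$ and $W$, it has an element $y_j\in M\cap W$. After $k+1$ steps, $(y_0,\dots,y_k)\in T\cap M^*$. By elementarity of $M^*$ there is a witness $r'\in D\cap M^*$, with models $M_0'\in\dots\in M_k'$ and $z_{M_j'}=y_j\in W$.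

**Step 5: a common extension.** We amalgamate $r$ and $r'$. Since $r'\in M^*$, we have $\mathcal M_{r'}\subset M^*\cap H(\lambda)=M_0$. No $M_j'$ is in $\mathcal A$, since all members of $\mathcal A$ are elements of $M_0'$. So $\mathcal M_r\cap\mathcal M_{r'}=\mathcal A$. Define $s$ by $\mathcal M_s=\mathcal M_r\cup\mathcal M_{r'}$, $d_s=d_r\cup d_{r'}$ and
$$W_s(N)=W_r(N)\cap W_{r'}(N)\ (N\in\mathcal A),\quad W_s(M_j')=W_{r'}(M_j')\cap W,\quad W_s(M_j)=W_r(M_j).$$

*$s$ is a condition.* $\mathcal M_s$ is an $\in$-chain: first $\mathcal A$, then $M_0',\dots,M_k'$, then $M_0,\dots,M_k$. The function $d_s$ is well defined, as $d_r$ and $d_{r'}$ agree on $\mathcal A$. The requirement on $d_s$ holds for pairs within $\mathcal M_r$ and for pairs within $\mathcal M_{r'}$. The only other pairs are $M_j'\in M_i$, and $d_{r'}(M_j')$ is a finite set in $M^*$, so $d_{r'}(M_j')\subset M^*\cap H(\lambda)=M_0\subset M_i$. Finally $z_{M_j'}=y_j\in W$, so $z_{M_j'}\in W_s(M_j')$.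

*$s\le r$.* The new models are the $M_j'$. No member of $\mathcal A$ has $M_j'$ as an element, so the least member of $\mathcal M_r$ that does is $M_0$, and $W_s(M_j')\subset W=W_r(M_0)$.

*$s\le r'$.* The new models $M_0,\dots,M_k$ are not elements of any member of $\mathcal M_{r'}$, because $\mathcal M_{r'}\subset M_0$. The other requirements are clear in both cases. $\square$

Step 4 used only neighborhoods of $z_{M_0}$. If new models had to obey the promises of *all* models above them, we would also need $y_j\in W_r(M_i)$ for $i\ge1$, and nothing says that $W_r(M_i)$ contains points near $z_{M_0}$.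

## The generic chain and the continuous map

**Dense sets.** We list what the filter has to decide. For each $M\in\mathfrak M$ fix a surjection $e_M:\omega\to M$. For $\beta,\delta,\alpha<\omega_1$ and $n<\omega$ let:

* $D_\beta=\{q:\exists M\in\mathcal M_q\ \ \beta\in M\}$.
* $B_{\delta,\alpha}$: all $q$ such that either no $r\le q$ has a member $M\in\mathcal M_r$ with $M\cap\omega_1=\delta$, or there is $M\in\mathcal M_q$ with $M\cap\omega_1=\delta$ and $W_q(M)\subset U(M,\alpha)$.
* $E_{\delta,n}$: all $q$ such that one of the following holds: (i) no $r\le q$ has a member $M\in\mathcal M_r$ with $M\cap\omega_1=\delta$; (ii) there is $M\in\mathcal M_q$ with $M\cap\omega_1=\delta$ such that $\mathcal M_r\cap M=\emptyset$ for all $r\le q$; (iii) there is $M\in\mathcal M_q$ with $M\cap\omega_1=\delta$, $\mathcal M_q\cap M\ne\emptyset$ and $e_M(n)\in d_q(\max(\mathcal M_q\cap M))$.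

The sets $D_\beta$ make the chain long, the sets $B_{\delta,\alpha}$ shrink the promises, and the sets $E_{\delta,n}$ make the chain continuous. Models are addressed by their traces $\delta$ on $\omega_1$, so that there are only $\omega_1$ dense sets.

*$D_\beta$ is dense.* Given $p$, take $M^*$ as in Proposition 6 with $p,\beta\in M^*$, and add $M^*\cap H(\lambda)$ to $\mathcal M_p$ as in Step 1 there.

*$B_{\delta,\alpha}$ is dense.* Let $p$ be given. If the first alternative fails for $p$, extend $p$ to $r$ with some $M\in\mathcal M_r$ such that $M\cap\omega_1=\delta$, and replace $W_r(M)$ by $W_r(M)\cap U(M,\alpha)\ni z_M$. No models are added, so the result extends $r$; it is in $B_{\delta,\alpha}$.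

*$E_{\delta,n}$ is dense.* Let $p$ be given. If (i) fails for $p$, extend $p$ to $r$ with some $M\in\mathcal M_r$ such that $M\cap\omega_1=\delta$. If (ii) holds for $r$ and this $M$, then $r\in E_{\delta,n}$. Otherwise extend $r$ to $r'$ with $\mathcal M_{r'}\cap M\ne\emptyset$, and add $e_M(n)$ to $d_{r'}(N)$, where $N=\max(\mathcal M_{r'}\cap M)$. The result is a condition: a member of $\mathcal M_{r'}$ that has $N$ as an element is not in $M$, by choice of $N$, so it equals $M$ or has $M$ as an element and hence includes $M$; in either case it contains $e_M(n)$. It extends $r'$ and satisfies (iii).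

**The chain.** By $\mathrm{PFA}$ and Proposition 6 let $G\subset\mathcal P$ be a filter meeting all these $\omega_1$ dense sets. Let $\mathcal M_G=\bigcup_{p\in G}\mathcal M_p$. Any two members of $\mathcal M_G$ lie in a common $\mathcal M_p$, $p\in G$, because $G$ is a filter and $\mathcal M_p$ grows as $p$ gets stronger. So $\mathcal M_G$ is linearly ordered by $\in$, and $M\mapsto M\cap\omega_1$ is strictly increasing on it. By the sets $D_\beta$ these ordinals are unbounded in $\omega_1$. So $\mathcal M_G=\{M_\xi:\xi<\omega_1\}$ in increasing enumeration, and $\xi\le M_\xi\cap\omega_1$, that is, $\xi\subset M_\xi$. Let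
$$f(\xi)=z_{M_\xi}\in Y.$$

**Lemma 7.** If $\xi<\omega_1$ is a limit ordinal, then $M_\xi=\bigcup_{\eta<\xi}M_\eta$.

*Proof.* For $\eta<\xi$ we have $M_\eta\in M_\xi$, so $M_\eta\subset M_\xi$. For the other inclusion, let $a=e_{M_\xi}(n)$ be an element of $M_\xi$, let $\delta=M_\xi\cap\omega_1$, and let $q\in G\cap E_{\delta,n}$. Since $M_\xi\in\mathcal M_G$, some $r\in G$ with $r\le q$ has $M_\xi\in\mathcal M_r$; so (i) fails. The model in (ii) or (iii) is in $\mathcal M_G$ and has trace $\delta$, so it is $M_\xi$. Alternative (ii) fails, since $M_0\in\mathcal M_G\cap M_\xi$ lies in $\mathcal M_r$ for some $r\in G$ with $r\le q$. So (iii) holds. Let $\max(\mathcal M_q\cap M_\xi)=M_\eta$; then $\eta<\xi$. Take $r\in G$, $r\le q$, with $M_{\eta+1}\in\mathcal M_r$. Then $a\in d_q(M_\eta)\subset d_r(M_\eta)\subset M_{\eta+1}$, the last inclusion by the requirement on $d_r$. And $\eta+1<\xi$. $\square$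

**Lemma 8.** $f:\omega_1\to Y$ is continuous.

*Proof.* Only limit points need attention. Let $\xi$ be a limit and $M=M_\xi$. We show that every cluster point $t$ of $f(\eta)$, as $\eta\to\xi$, equals $z_M$.

*The promises give $t\in\overline{U(M,\alpha)}$.* Fix $\alpha<\omega_1$ and $q\in G\cap B_{M\cap\omega_1,\alpha}$. As in Lemma 7, the first alternative fails and the model in the second is $M$. So $M\in\mathcal M_q$ and $W_q(M)\subset U(M,\alpha)$. Let $\eta_0<\xi$ be such that every element of the finite set $\mathcal M_q\cap M$ is some $M_\zeta$ with $\zeta\le\eta_0$. Let $\eta_0<\eta<\xi$, and take $r\in G$ with $r\le q$ and $M_\eta\in\mathcal M_r$. Then $M_\eta\in M$ and $M_\eta\notin\mathcal M_q$. The members of $\mathcal M_q$ below $M$ are also below $M_\eta$, so $M$ is the least member of $\mathcal M_q$ that has $M_\eta$ as an element. By $r\le q$,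
$$f(\eta)=z_{M_\eta}\in W_r(M_\eta)\subset W_q(M)\subset U(M,\alpha).$$
This holds for all $\eta$ in $(\eta_0,\xi)$, so $t\in\overline{U(M,\alpha)}$.

*Continuity of the chain gives $t\in K_M$.* Let $F\in\mathcal F\cap M$. By Lemma 7, $F\in M_\eta$ for all sufficiently large $\eta<\xi$, and then $f(\eta)\in K_{M_\eta}\subset\overline{F\cap M_\eta}\subset\overline{F\cap M}$. Hence $t\in\overline{F\cap M}$. As $F$ was arbitrary, $t\in K_M$.

By (4), $t=z_M=f(\xi)$. Since $X$ is compact and $f(\xi)$ is the only cluster point, $f(\eta)\to f(\xi)$ as $\eta\to\xi$. $\square$

**Values in $F_\beta$.** If $\beta<\xi$, then $\beta\in M_\xi$, so $F_\beta\in\mathcal F\cap M_\xi$, and $f(\xi)\in F_\beta$ by Lemma 4.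

**Making $f$ injective.** If $f(\xi)=y$ for unboundedly many $\xi$, then $y\in\bigcap_\beta F_\beta=\emptyset$, which is impossible. So every fiber of $f$ is bounded in $\omega_1$. Define $c_0=0$; let $c_{\eta+1}>c_\eta$ be so large that $f(\zeta)\ne f(c_\eta)$ for all $\zeta\ge c_{\eta+1}$; take suprema at limits. Then $\xi\mapsto c_\xi$ is continuous and strictly increasing. Replace $f$ by $\xi\mapsto f(c_\xi)$, which is continuous. If $\eta<\eta'$, then $c_{\eta'}\ge c_{\eta+1}$, so $f(c_{\eta'})\ne f(c_\eta)$: the new map is injective. As $c_\xi\ge\xi$, for $\beta<\xi$ we have $\beta<c_\xi$ and $f(c_\xi)\in F_\beta$. This proves the first part of Theorem 2.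

**The point at $\omega_1$.** Suppose moreover that $\bigcap_\beta\overline{F_\beta}=\{x\}$ with $x\notin Y$. Since $f(\xi)\in F_\beta$ for all $\xi>\beta$, every cluster point of $f(\xi)$ as $\xi\to\omega_1$ lies in $\bigcap_\beta\overline{F_\beta}=\{x\}$. So $f(\xi)\to x$ by compactness, and $f\cup\{(\omega_1,x)\}$ is continuous. It is injective because $x\notin Y$ and $f[\omega_1]\subset Y$. A continuous injection of the compact space $\omega_1+1$ into a Hausdorff space is an embedding. This completes the proof of Theorem 2, and with it the proofs of Theorem 1 and Corollary 3. $\blacksquare$

## The bound $\omega_1$, and what the reduction used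

**The bound cannot be dropped.** $\mathrm{PFA}$ implies $\mathfrak b=\mathfrak c=\omega_2$, because $\omega_1<\mathfrak p\le\mathfrak b\le\mathfrak c=\omega_2$. So by the second background fact of the first section there is, under $\mathrm{PFA}$, a compact pseudoradial space that is not strongly pseudoradial. By Theorem 1 its radial character is at least $\omega_2$.

**A statement without radial character.** Assume $\mathrm{PFA}$, and let $X$ be a compact sequentially compact space in which closures of countable sets have cardinality $<2^{\omega_2}$. If $A\subset X$ is sequentially closed and some $\omega_1$-sequence in $A$ converges to $x\notin A$, then there is a copy of $\omega_1$ in $A$ converging to the same point $x$. To see this, form the sets $F_\beta$ as in Case 2 of the reduction; the properties proved there before (H1) used only that $A$ is sequentially closed and that the $\omega_1$-sequence converges to $x\notin A$. (H1) holds because an injective enumeration of a countably infinite set has a convergent subsequence. (H2) holds by Čech–Pospíšil with $\kappa=\omega_2$. Then apply Theorem 2.
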